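\title{Tensor powers of local cohomology and the cohomological dimension of ideals with $(S_2)$ quotient}

\begin{abstract}
Let $S$ be an excellent regular local ring of dimension $n$ containing a field, and let $\mathfrak a$ be an ideal of height $c\ge 1$ such that $S/\mathfrak a$ satisfies Serre's condition $(S_2)$. We prove that the cohomological dimension of $\mathfrak a$ is at most $n-\lfloor n/(c+1)\rfloor-\lfloor (n-1)/(c+1)\rfloor$, which answers a question from a paper of Dao and Takagi. The proof works in all characteristics. It splits the \v{C}ech complex of $\mathfrak a$ into the parts of degree $\le c$ and $>c$ and bounds the derived tensor powers of the upper part by means of modules over the ring of differential operators. The same argument gives a family of bounds with a converse, and we show that the bound above is attained for $n\le 2c+3$.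
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a Noetherian local ring and $\mathfrak a$ an ideal of $S$. For an $S$-module $M$ let $\Gamma_{\mathfrak a}(M)$ be the submodule of elements killed by a power of $\mathfrak a$. The local cohomology functors $H^i_{\mathfrak a}$ are the right derived functors of $\Gamma_{\mathfrak a}$, and the \emph{cohomological dimension} of $\mathfrak a$ in $S$ is
\[
\operatorname{cd}(S,\mathfrak a)=\sup\{\,i\in\mathbb Z_{\ge0}\mid H^i_{\mathfrak a}(M)\ne0\text{ for some $S$-module }M\,\}.
\]
This number measures how far $U=\operatorname{Spec}S\setminus V(\mathfrak a)$ is from being affine, since $H^i(U,\widetilde M)\cong H^{i+1}_{\mathfrak a}(M)$ for $i\ge1$. It is also a lower bound for the number of elements needed to generate $\mathfrak a$ up to radical. If $S$ is regular of dimension $n$ and $\mathfrak a$ is a proper ideal of height $c$, then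
\[
c\le \operatorname{cd}(S,\mathfrak a)\le n .
\]
The first inequality holds because $H^c_{\mathfrak a}(S)\neq0$ (the grade of $\mathfrak a$ equals its height), and the second is Grothendieck's vanishing theorem. The lower bound is attained when $\mathfrak a$ is generated by $c$ elements. How far above $c$ the cohomological dimension can be depends on the singularities of $S/\mathfrak a$, and depth conditions are a natural way to limit them. A Noetherian ring $A$ satisfies \emph{Serre's condition} $(S_r)$ if $\operatorname{depth}A_P\ge\min(r,\dim A_P)$ for every prime $P$ of $A$; this condition passes to localizations. For integers $a$ and $b>0$ we write $\lfloor a/b\rfloor$ for the largest integer not exceeding $a/b$. We shall use the following two results from \cite{DT}.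

\begin{theorem}[\cite{DT}]\label{thm:DT}
Let $S$ be an $n$-dimensional regular local ring containing a field and $\mathfrak a\subset S$ an ideal of height $c$.
\begin{enumerate}
\item[(i)] If $S/\mathfrak a$ satisfies $(S_2)$ and $\dim S/\mathfrak a\ge1$, then $\operatorname{cd}(S,\mathfrak a)\le n-1-\lfloor (n-2)/c\rfloor$.
\item[(ii)] If $S$ is essentially of finite type over a field, $S/\mathfrak a$ satisfies $(S_3)$ and $\dim S/\mathfrak a\ge2$, then $\operatorname{cd}(S,\mathfrak a)\le n-2-\lfloor (n-3)/c\rfloor$.
\end{enumerate}
\end{theorem}

The question posed in \cite{DT} is whether, for an excellent regular local ring $S$ containing a field and a proper nonzero ideal $\mathfrak a$ with $S/\mathfrak a$ satisfying $(S_2)$, the inequality \eqref{eq:main} below always holds. It does.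

\begin{theorem}\label{thm:main}
Let $S$ be an excellent regular local ring containing a field, $n=\dim S$, and let $\mathfrak a$ be a proper ideal of height $c\ge1$ such that $S/\mathfrak a$ satisfies $(S_2)$. Then
\begin{equation}\label{eq:main}
\operatorname{cd}(S,\mathfrak a)\le n-\Big\lfloor\frac n{c+1}\Big\rfloor-\Big\lfloor\frac{n-1}{c+1}\Big\rfloor .
\end{equation}
\end{theorem}

Excellence appears in the statement because it is part of the question. The proof uses Theorem~\ref{thm:DT}(i), and excellence plays no further role.

\subsection*{The shape of the bound}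
Dividing $n\ge1$ by $c+1$, one finds
\begin{equation}\label{eq:shape}
n-\Big\lfloor\frac n{c+1}\Big\rfloor-\Big\lfloor\frac{n-1}{c+1}\Big\rfloor=
\begin{cases}
n-2q=q(c-1)+u, & n=q(c+1)+u,\ 1\le u\le c,\\
n-2q+1=q(c-1)+1, & n=q(c+1),
\end{cases}
\end{equation}
because the two floors are $q,q$ in the first case and $q,q-1$ in the second. For $c=1$ the bound is $1$ for every $n$, and so is the bound in Theorem~\ref{thm:DT}(i). For $n=c+1$, for $c+2\le n\le 2c+1$ and for $n=2c+2$ both bounds are $n-1$, $n-2$ and $n-3$, respectively. They first differ at $n=2c+3$ with $c\ge2$, where Theorem~\ref{thm:DT}(i) gives $2c$ and \eqref{eq:main} gives $2c-1$; the smallest case is $c=2$, $n=7$, with $4$ against $3$. For large $n$ the bound in (i) grows like $\frac{c-1}{c}\,n$ and the bound \eqref{eq:main} like $\frac{c-1}{c+1}\,n$.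

\begin{example}\label{ex:planes}
The condition $(S_2)$ cannot be dropped. Let $S=k[[x_1,\dots,x_4]]$ with maximal ideal $\mathfrak m$, let $I=(x_1,x_2)$, $J=(x_3,x_4)$ and $\mathfrak a=I\cap J$, so $c=2$, $n=4$ and the right side of \eqref{eq:main} is $2$. In the Mayer--Vietoris sequence $H^3_{\mathfrak a}(S)\to H^4_{\mathfrak m}(S)\to H^4_I(S)\oplus H^4_J(S)$ the right term is zero and the middle term is not. So $\operatorname{cd}(S,\mathfrak a)\ge3$.
\end{example}

\subsection*{From a local gain to a global bound}
The condition $(S_2)$ holds at every prime, so Theorem~\ref{thm:DT}(i) can be applied to every localization of $S$. We keep only a weak consequence: at each prime, the trivial bound $\operatorname{ht}P$ improves by $2$, unless this would push it below $c$. For integers $c,t\ge0$ we say that an ideal $\mathfrak a$ of $S$ satisfies $(\mathrm L_{c,t})$ if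
\[
\operatorname{cd}(S_P,\mathfrak aS_P)\le\max(c,\operatorname{ht}P-t)\qquad\text{for all primes }P\supseteq\mathfrak a. \tag{$\mathrm L_{c,t}$}
\]
The heart of the paper is that a gain of $t$ at every prime can be multiplied by any $q$, at a cost that depends only on $q$ and $c$.

\begin{proposition}\label{prop:estimate}
Let $S$ be a regular local ring of dimension $n$ containing a field, let $c,t\ge1$, and let $\mathfrak a$ be a proper ideal satisfying $(\mathrm L_{c,t})$. Then for every $q\ge1$,
\[
\operatorname{cd}(S,\mathfrak a)\le\max\big(q(c-1)+1,\;n-tq\big).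
\]
\end{proposition}

For $t=2$ the two terms are equal exactly when $n=q(c+1)+1$, which explains the denominator $c+1$ in \eqref{eq:main}.

Section~\ref{sec:cech} collects the facts on complexes that we need, and Section~\ref{sec:model} shows the idea in a case that can be done by hand. Sections~\ref{sec:D}--\ref{sec:estimate} prove Proposition~\ref{prop:estimate}, and Section~\ref{sec:main} deduces Theorem~\ref{thm:main}. The last two sections are complements that the proof of Theorem~\ref{thm:main} does not use. Section~\ref{sec:general} treats every $t\ge1$, with a converse and three corollaries, and Section~\ref{sec:sharp} shows that \eqref{eq:main} is attained for $n\le 2c+3$.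

\section{The \v{C}ech complex as an idempotent}\label{sec:cech}

\subsection*{Complexes}
Complexes are cohomologically indexed, have bounded above cohomology, and consist of $S$-modules unless stated otherwise; $\otimes^L$ is the derived tensor product over $S$, and $H^i(X[1])=H^{i+1}(X)$. We put
\[
\sup X=\sup\{\,i\mid H^i(X)\ne0\,\},
\]
with $\sup X=-\infty$ if $X$ is acyclic. The truncations
\[
\tau^{\le a}X=(\cdots\to X^{a-1}\to\ker d^a\to0),\qquad \tau^{>a}X=(0\to X^{a+1}/\operatorname{im}d^a\to X^{a+2}\to\cdots)
\]
keep the cohomology of $X$ in degrees $\le a$ and $>a$, and there is an exact triangle $\tau^{\le a}X\to X\to\tau^{>a}X\to$. We write $\tau^{<a}=\tau^{\le a-1}$. Four facts are used throughout.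
\begin{enumerate}
\item[(F1)] If $X\to Y\to Z\to$ is an exact triangle, then $\sup Z\le\max(\sup Y,\sup X-1)$, and $H^i(Y)\to H^i(Z)$ is injective for $i>\sup X$. Both follow from the long exact sequence.
\item[(F2)] $\sup(X\otimes^LY)\le\sup X+\sup Y$. Indeed, replace $X$ by a complex of projectives that vanishes above $\sup X$, and $Y$ by $\tau^{\le\sup Y}Y$.
\item[(F3)] Let $X$ have bounded cohomology and let $j\in\mathbb Z$. If $H^j(Y\otimes^LH^i(X)[-i])=0$ for all $i$, then $H^j(Y\otimes^LX)=0$. This follows by induction on the number of nonzero cohomology modules from the triangle $\tau^{<i}X\to X\to H^i(X)[-i]\to$ with $i=\sup X$. For a module $Y$ the hypothesis reads $\operatorname{Tor}_{i-j}(Y,H^i(X))=0$ for all $i$.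
\item[(F4)] If $S\to B$ is flat, then $-\otimes_SB$ commutes with cohomology, with truncation and with derived tensor products.
\end{enumerate}

\subsection*{The \v{C}ech complex}
Fix generators $f_1,\dots,f_r$ of $\mathfrak a$, and let $T$ be the \v{C}ech complex
\[
0\to S\to\bigoplus_iS_{f_i}\to\bigoplus_{i<j}S_{f_if_j}\to\cdots\to S_{f_1\cdots f_r}\to0
\]
in degrees $0,\dots,r$. It is a bounded complex of flat modules representing $R\Gamma_{\mathfrak a}(S)$, and $H^i_{\mathfrak a}(M)=H^i(T\otimes_SM)=H^i(T\otimes^LM)$ for every module $M$. By (F2), $\sup(T\otimes^LM)\le\sup T$. Hence for a proper ideal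
\begin{equation}\label{eq:cdsup}
\operatorname{cd}(S,\mathfrak a)=\sup T=\sup\{\,i\mid H^i_{\mathfrak a}(S)\ne0\,\}.
\end{equation}
For a ring map $S\to B$ the complex $T\otimes_SB$ is the \v{C}ech complex of $\mathfrak aB$. So $H^i_{\mathfrak a}(S)\otimes_SB=H^i_{\mathfrak aB}(B)$ when $B$ is flat, and a faithfully flat local map does not change the cohomological dimension.

Call a complex $X$ \emph{$\mathfrak a$-torsion} if $X_f$ is acyclic for all $f\in\mathfrak a$; equivalently, every cohomology class of $X$ is killed by a power of $\mathfrak a$. The complex $T$ and its truncations are $\mathfrak a$-torsion. If $X$ is $\mathfrak a$-torsion, so is $X\otimes^LY$ for every $Y$, since $(X\otimes^LY)_f=X_f\otimes^LY$.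

\begin{lemma}\label{lem:unit}
If $X$ is $\mathfrak a$-torsion, then $T\otimes^LX\cong X$. In particular $T\otimes^LT\cong T$.
\end{lemma}

\begin{proof}
Let $T^{+}\subset T$ be the subcomplex of terms of degree $\ge1$, so that $T/T^+=S$. The complex $T^+$ is bounded, and its terms are finite sums of modules $S_f$ with $f\in\mathfrak a$. Each $S_f\otimes_SX=X_f$ is acyclic, so $T^+\otimes_SX$ is acyclic by induction on the number of terms of $T^+$. Hence $T\otimes_SX\to S\otimes_SX=X$ is a quasi-isomorphism.
\end{proof}

\subsection*{Regular local rings}
Let $(S,\mathfrak m,k)$ be regular local of dimension $n$. Then $S$ has global dimension $n$, every $S_P$ is regular local, and $\operatorname{ht}P+\dim S/P=n$; applied to $S_P$, the last formula gives $\operatorname{ht}(P/\mathfrak p)=\operatorname{ht}P-\operatorname{ht}\mathfrak p$ for primes $\mathfrak p\subseteq P$. Let $E=E_S(k)$ be the injective hull of $k$. Then $H^i_{\mathfrak m}(S)=0$ for $i\neq n$ and $H^n_{\mathfrak m}(S)\cong E$, that is, $R\Gamma_{\mathfrak m}(S)\cong E[-n]$. Lemma~\ref{lem:unit} for the ideal $\mathfrak m$ gives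
\begin{equation}\label{eq:EE}
E\otimes^LE\cong E[n].
\end{equation}
The Koszul complex on a regular system of parameters resolves $k$ and is self-dual, so $\operatorname{Tor}_s(k,M)\cong\operatorname{Ext}^{n-s}(k,M)$ for every $M$. Since $E$ is injective with socle $k$,
\begin{equation}\label{eq:TorE}
\operatorname{Tor}_n(k,E)=k,\qquad\operatorname{Tor}_s(k,E)=0\quad(s\ne n).
\end{equation}
Finally we recall the Hartshorne--Lichtenbaum theorem: if $B$ is a complete local domain of dimension $h$ and $\mathfrak b$ is an ideal with $\dim B/\mathfrak b\ge1$, then $H^h_{\mathfrak b}(B)=0$. The completion of a regular local ring is a domain, so for $S$ regular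
\begin{equation}\label{eq:HL}
\dim S/\mathfrak a\ge1\ \Longrightarrow\ \operatorname{cd}(S,\mathfrak a)\le n-1 .
\end{equation}

\section{A model case: cohomology concentrated at the closed point}\label{sec:model}

Fix $c\ge1$ and split $T$ at degree $c$:
\begin{equation}\label{eq:triangle}
G\to T\to C\to,\qquad G=\tau^{\le c}T,\quad C=\tau^{>c}T .
\end{equation}
The part $G$ cannot be avoided when $c$ is the height of $\mathfrak a$; the part $C$ is what we want to bound. The whole method is visible in the following case.

\begin{example}\label{ex:model}
Let $S=k[[x_1,\dots,x_n]]$ and let $\mathfrak a$ be a proper ideal such that $d=\operatorname{cd}(S,\mathfrak a)<n$ and $H^i_{\mathfrak a}(S)_P=0$ for all $i>c$ and all primes $P\ne\mathfrak m$. By \eqref{eq:HL} this holds, for instance, if $\dim S/\mathfrak a\ge1$ and $\mathfrak aS_P$ is generated by $c$ elements for all $P\neq\mathfrak m$. We claim that $d\le 2c-1$. For $c=2$ and $n=7$ this is the bound $3$ of Theorem~\ref{thm:main}.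

Suppose $d\ge2c$. Then $d>c$, so $H^d(C)=H^d_{\mathfrak a}(S)\ne0$.

\emph{Step 1: the class survives in $C\otimes^LC$.} Tensor \eqref{eq:triangle} with $G$ and with $C$. By Lemma~\ref{lem:unit} the middle terms are $G$ and $C$, so we obtain triangles
\[
G\otimes^LG\to G\to G\otimes^LC\to,\qquad G\otimes^LC\to C\to C\otimes^LC\to .
\]
We have $\sup G\le c$ and $\sup(G\otimes^LG)\le2c$ by (F2), so the first triangle gives $\sup(G\otimes^LC)\le2c-1$. Note that this bound knows nothing about $C$. By the second triangle, $H^d(C)$ injects into $H^d(C\otimes^LC)$.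

\emph{Step 2: $C\otimes^LC$ sits lower than $C$.} The modules $H^i(C)$ are supported only at $\mathfrak m$, and Lemmas~\ref{lem:operations} and~\ref{lem:point} below show that they are direct sums of copies of $E$. By \eqref{eq:EE}, $H^i(C)[-i]\otimes^LH^j(C)[-j]$ is concentrated in degree $i+j-n\le2d-n$. Using (F3) in each factor, $\sup(C\otimes^LC)\le 2d-n<d$. This contradicts Step~1.
\end{example}

The general estimate (F2) would only give $\sup(C\otimes^LC)\le2d$, which is useless; the shift by $n$ in \eqref{eq:EE} decides the matter. What is additive is the distance from the top: $n-(i+j-n)=(n-i)+(n-j)$. If $C$ stays at distance $\geq t$ from the top degree $n$, then its $q$-th tensor power should stay at distance $\geq tq$. This is the term $n-tq$ in Proposition~\ref{prop:estimate}, while iterating Step~1 produces the term $q(c-1)+1$.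

In general the modules $H^i(C)$ have larger supports and are not injective, so Step~2 needs a substitute. The functor $k\otimes^L-$ provides it. It is multiplicative, and by \eqref{eq:TorE} it sends $E[-i]$ to $k$ placed in degree $i-n$, so it records the distance from the top. We need to know how the support of $H^i(C)$ limits $\operatorname{Tor}(k,H^i(C))$. For arbitrary modules it does not: $k$ has the same support as $E$, but $\operatorname{Tor}_0(k,k)\ne0$. The extra structure that separates the two is an action of differential operators.

\section{Modules over the ring of differential operators}\label{sec:D}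

In this section $k$ is a field of any characteristic, $S=k[[x_1,\dots,x_n]]$ and $\mathfrak m=(x_1,\dots,x_n)$. We need a class of $S$-modules that contains the localizations $S_f$, is closed under kernels, cokernels and tensor products, and in which the support controls $\operatorname{Tor}(k,-)$. Derivations alone do not suffice in characteristic $p$: for $n=1$ the ideal $x^pS$ is stable under $d/dx$, so $d/dx$ acts on $S/x^pS$, a module supported at $\mathfrak m$ with $\operatorname{Tor}_0(k,S/x^pS)\neq0$. One has to use all differential operators.

\subsection*{The ring $\mathcal D$}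
View $f\in S$ as the operator of multiplication by $f$. Put $\mathcal D_{-1}=0$ and
\[
\mathcal D_m=\{\theta\in\operatorname{End}_k(S)\mid[\theta,f]\in\mathcal D_{m-1}\text{ for all }f\in S\},\qquad\mathcal D=\mathcal D(S,k)=\bigcup_m\mathcal D_m .
\]
Then $\mathcal D_0=S$ and $\mathcal D_{m-1}\subseteq\mathcal D_m$, and the identity $[\theta\eta,f]=\theta[\eta,f]+[\theta,f]\eta$ gives $\mathcal D_m\mathcal D_{m'}\subseteq\mathcal D_{m+m'}$ by induction on $m+m'$. So $\mathcal D$ is a ring and each $\mathcal D_m$ is an $S$-bimodule. The definition involves only $k\subset S$, not the coordinates; this will allow a change of coordinates in Lemma~\ref{lem:Tor}. A \emph{$\mathcal D$-module} is a left $\mathcal D$-module.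

Let $d_i(u)\colon S\to S[[u]]$ be the $k$-algebra map $f\mapsto f(x_1,\dots,x_i+u,\dots,x_n)$, and define $\partial_i^{[r]}\in\operatorname{End}_k(S)$ by $d_i(u)=\sum_{r\ge0}\partial_i^{[r]}u^r$. In characteristic zero $\partial_i^{[r]}=\frac1{r!}(\partial/\partial x_i)^r$ by Taylor's formula. Composing substitutions, and using that $d_i(u)$ is multiplicative, gives
\begin{equation}\label{eq:rel}
\begin{gathered}
\partial_i^{[0]}=1,\qquad d_i(u)d_i(v)=d_i(u+v),\qquad d_i(u)d_j(v)=d_j(v)d_i(u)\ \ (i\ne j),\\
d_i(u)\,f=d_i(u)(f)\,d_i(u)\ \ (f\in S).
\end{gathered}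
\end{equation}
Comparing coefficients, the second relation says $\partial_i^{[r]}\partial_i^{[s]}=\binom{r+s}r\partial_i^{[r+s]}$, the third says that $\partial_i^{[r]}$ and $\partial_j^{[s]}$ commute, and the fourth says $\partial_i^{[r]}f=\sum_{a=0}^r\partial_i^{[a]}(f)\,\partial_i^{[r-a]}$. Thus $[\partial_i^{[r]},f]=\sum_{a=1}^r\partial_i^{[a]}(f)\,\partial_i^{[r-a]}$, and $\partial_i^{[r]}\in\mathcal D_r$ by induction on $r$. For $\alpha\in\mathbb Z_{\ge0}^n$ put $\partial^{[\alpha]}=\prod_i\partial_i^{[\alpha_i]}\in\mathcal D_{|\alpha|}$. The binomial theorem gives $\partial^{[\alpha]}(x^\beta)=\binom\beta\alpha x^{\beta-\alpha}$ with $\binom\beta\alpha=\prod_i\binom{\beta_i}{\alpha_i}$. This is $0$ unless $\alpha\le\beta$ componentwise, and it is $1$ for $\alpha=\beta$.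

\begin{lemma}\label{lem:basis}
$\mathcal D_m$ is free on $\{\partial^{[\alpha]}:|\alpha|\le m\}$ as a left and as a right $S$-module.
\end{lemma}

\begin{proof}
\emph{Left independence.} In a nontrivial relation $\sum f_\alpha\partial^{[\alpha]}=0$ choose $\alpha$ with $f_\alpha\ne0$ and $|\alpha|$ minimal, and evaluate at $x^\alpha$. Only indices $\gamma\le\alpha$ contribute, and $f_\gamma=0$ for $\gamma<\alpha$. So $f_\alpha=0$, a contradiction.

\emph{Continuity: $\theta(\mathfrak m^{j+m})\subseteq\mathfrak m^j$ for $\theta\in\mathcal D_m$ and $m,j\ge0$.} Use induction on $m$ and then on $j$; the case $j=0$ is trivial. For $j\geq1$, $g\in\mathfrak m$ and $h\in\mathfrak m^{j+m-1}$ we have $\theta(gh)=g\theta(h)+[\theta,g](h)$. Here $\theta(h)\in\mathfrak m^{j-1}$ by induction on $j$, and $[\theta,g](h)\in\mathfrak m^j$ by induction on $m$ (it is zero if $m=0$).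

\emph{If $\theta\in\mathcal D_m$ kills all $x^\beta$ with $|\beta|\le m$, then $\theta=0$.} Use induction on $m\geq-1$. The operator $[\theta,x_i]\in\mathcal D_{m-1}$ kills all $x^\beta$ with $|\beta|\le m-1$, so $[\theta,x_i]=0$. Hence $\theta(x^\beta)=x^\beta\theta(1)=0$ for all $\beta$, and $\theta$ kills polynomials. Every $f\in S$ is a polynomial modulo $\mathfrak m^{j+m}$, so $\theta(f)\in\bigcap_j\mathfrak m^j=0$.

\emph{Left generation.} Given $\theta\in\mathcal D_m$, define $f_\beta$ for $|\beta|\le m$ recursively by $f_\beta=\theta(x^\beta)-\sum_{\alpha<\beta}f_\alpha\binom\beta\alpha x^{\beta-\alpha}$. Then $\theta-\sum f_\alpha\partial^{[\alpha]}\in\mathcal D_m$ kills all $x^\beta$ with $|\beta|\le m$, so it is zero.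

\emph{Right basis.} Left and right multiplication by $S$ agree on $\mathcal D_m/\mathcal D_{m-1}$, which is free on the classes of the $\partial^{[\alpha]}$ with $|\alpha|=m$. Induction on $m$ finishes the proof.
\end{proof}

To construct $\mathcal D$-modules we need to know that \eqref{eq:rel} is a complete list of relations.

\begin{lemma}\label{lem:presentation}
$\mathcal D$ is the ring generated by $S$ and symbols $\partial_i^{[r]}$ subject to \eqref{eq:rel}. Hence a $\mathcal D$-module is the same as an $S$-module $M$ with additive maps $d_i(u)\colon M\to M[[u]]$ satisfying \eqref{eq:rel}, the last relation reading $d_i(u)(fm)=d_i(u)(f)\,d_i(u)(m)$.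
\end{lemma}

\begin{proof}
Let $\widetilde{\mathcal D}$ be the ring so presented, and let $V\subseteq\widetilde{\mathcal D}$ be the left $S$-span of the products $\partial^{[\alpha]}$. With $e_i$ the $i$-th unit vector, the relations give
\[
\partial_i^{[r]}f\,\partial^{[\alpha]}=\sum_{a=0}^r\partial_i^{[a]}(f)\binom{\alpha_i+r-a}{\alpha_i}\partial^{[\alpha+(r-a)e_i]}\in V .
\]
So $V$ contains $1$ and is stable under left multiplication by all generators, whence $V=\widetilde{\mathcal D}$. The natural map $\widetilde{\mathcal D}\to\mathcal D$ sends this spanning set to a basis (Lemma~\ref{lem:basis}), so it is bijective.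
\end{proof}

\begin{lemma}\label{lem:operations}
\begin{enumerate}
\item[(a)] For every ideal $\mathfrak a$ the \v{C}ech complex $T$ and its truncations are complexes of $\mathcal D$-modules.
\item[(b)] If $M,N$ are $\mathcal D$-modules, then $M\otimes_SN$ is a $\mathcal D$-module, functorially in $M$ and $N$.
\item[(c)] If $X$ is a bounded above complex of $\mathcal D$-modules and $q\ge1$, then the $S$-module structure on $H^i(X^{\otimes^Lq})$ extends to a $\mathcal D$-module structure.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $d_i(u)(f)\in f+uS[[u]]$ is a unit of $S_f[[u]]$, so the ring map $S\to S_f[[u]]$ extends uniquely to a ring map $d_i(u)\colon S_f\to S_f[[u]]$. The last relation in \eqref{eq:rel} is multiplicativity. Each of the other three compares two ring maps from $S_f$ to $S_f$ or to $S_f[[u,v]]$ that agree on $S$, hence agree. The same uniqueness shows that $S_f\to S_{fg}$ commutes with $d_i(u)$. So $T$ is a complex of $\mathcal D$-modules, and the truncations are formed from kernels and cokernels.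

(b) Define $\ast\colon M[[u]]\times N[[u]]\to(M\otimes_SN)[[u]]$ by $\big(\sum m_au^a\big)\ast\big(\sum n_bu^b\big)=\sum(m_a\otimes n_b)u^{a+b}$. This pairing is $S[[u]]$-bilinear. Put $d_i(u)(m\otimes n)=d_i(u)m\ast d_i(u)n$. This is well defined, since
\[
d_i(u)(fm)\ast d_i(u)n=d_i(u)(f)\big(d_i(u)m\ast d_i(u)n\big)=d_i(u)m\ast d_i(u)(fn),
\]
and the first equality is also the last relation of \eqref{eq:rel}. Applying $d_i(u)$ to the coefficients of $d_j(v)(m\otimes n)$ gives $d_i(u)d_j(v)(m\otimes n)=d_i(u)d_j(v)m\ast d_i(u)d_j(v)n$, with the same pairing in two variables, so the remaining relations follow from those on $M$ and $N$. If $\varphi,\psi$ are $\mathcal D$-linear, then $\varphi\otimes\psi$ commutes with each $d_i(u)$.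

(c) Choose a quasi-isomorphism $F\to X$ from a bounded above complex of free $\mathcal D$-modules. These are free over $S$ by Lemma~\ref{lem:basis}, so $F\otimes_S\cdots\otimes_SF$ represents $X^{\otimes^Lq}$, and it is a complex of $\mathcal D$-modules by (b).
\end{proof}

\subsection*{Support and Tor}
We begin with modules supported at the closed point; this is the fact used in Example~\ref{ex:model}.

\begin{lemma}\label{lem:point}
A $\mathcal D$-module $N$ with $\operatorname{Supp}N\subseteq\{\mathfrak m\}$ is, as an $S$-module, a direct sum of copies of $E$. Hence $\operatorname{Tor}_s(k,N)=0$ for $s\ne n$, and $\operatorname{Tor}_n(k,N)=0$ only if $N=0$.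
\end{lemma}

\begin{proof}
By the right basis in Lemma~\ref{lem:basis}, $\mathcal D/\mathcal D\mathfrak m=\bigoplus_\alpha k\,\partial^{[\alpha]}$. The last relation in \eqref{eq:rel} gives $[\partial_i^{[r]},x_i]=\partial_i^{[r-1]}$ for $r\ge1$ and $[\partial_j^{[r]},x_i]=0$ for $j\ne i$. So modulo $\mathcal D\mathfrak m$ we have $x_i\partial^{[\alpha]}\equiv-\partial^{[\alpha-e_i]}$ if $\alpha_i\geq1$ and $x_i\partial^{[\alpha]}\equiv0$ if $\alpha_i=0$. In particular $\mathfrak m^{|\alpha|+1}$ kills the class of $\partial^{[\alpha]}$, and the action of the $x_i$ determines the $S$-module structure. The \v{C}ech complex on $x_1,\dots,x_n$ describes $H^n_{\mathfrak m}(S)\cong E$ as the module of inverse polynomials, with $k$-basis $x_1^{-\alpha_1-1}\cdots x_n^{-\alpha_n-1}$, where a monomial is read as zero once an exponent becomes nonnegative. Sending $\partial^{[\alpha]}$ to $(-1)^{|\alpha|}$ times this basis element is an isomorphism $\mathcal D/\mathcal D\mathfrak m\cong E$ of $S$-modules, and the socle is $k\cdot1$.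

Let $N_0=(0:_N\mathfrak m)$, a $k$-vector space, and let $\varphi\colon(\mathcal D/\mathcal D\mathfrak m)\otimes_kN_0\to N$ be the map $\theta\otimes v\mapsto\theta v$. It is injective on the socle $1\otimes N_0$ of its source. The source is $\mathfrak m$-torsion, so a nonzero kernel would contain a nonzero socle element; hence $\varphi$ is injective. Its image is a direct sum of copies of $E$, which is injective because $S$ is Noetherian. So $N=\operatorname{im}\varphi\oplus N_1$ as $S$-modules. The module $N_1$ is $\mathfrak m$-torsion, and its socle lies in $N_0\cap N_1\subseteq\operatorname{im}\varphi\cap N_1=0$. Therefore $N_1=0$. The statements on Tor follow from \eqref{eq:TorE}.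
\end{proof}

\begin{lemma}\label{lem:Tor}
Let $\delta\in\mathbb Z$ and let $N$ be a $\mathcal D$-module with $\dim S/P\le\delta$ for all $P\in\operatorname{Supp}N$. Then $\operatorname{Tor}^S_s(k,N)=0$ for $s<n-\delta$.
\end{lemma}

The range cannot be enlarged. For $\mathfrak a=(x_1,\dots,x_c)$ and $N=H^c_{\mathfrak a}(S)$ we have $\delta=n-c$ and $T\cong N[-c]$, and Lemma~\ref{lem:unit} gives $T\otimes^Lk\cong k$, that is, $\operatorname{Tor}_c(k,N)=k$.

\begin{proof}
We use induction on $n$. If $\delta<0$ then $N=0$, if $\delta\ge n$ there is nothing to prove, and $\delta=0$ is Lemma~\ref{lem:point}. Let $1\le\delta<n$. The plan is to cut with a smooth hypersurface that lowers both $n$ and $\delta$ by one. Such a hypersurface has to avoid the components of $\operatorname{Supp}N$ of dimension $\delta$, so we first arrange that there are finitely many.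

\emph{Closed support.} Tor commutes with directed unions, so we may assume that $N=\mathcal Dv_1+\dots+\mathcal Dv_l$ and $N\neq 0$. Let $I_j=\operatorname{ann}_S(v_j)$. We claim $I_j^{m+1}\theta v_j=0$ for $\theta\in\mathcal D_m$, by induction on $m\ge-1$: for $f\in I_j$ and $g\in I_j^m$ we have $gf\theta v_j=g\theta fv_j-g[\theta,f]v_j=0$, because $fv_j=0$ and $[\theta,f]\in\mathcal D_{m-1}$. Hence $\operatorname{Supp}\mathcal Dv_j=V(I_j)$, and $\operatorname{Supp}N=V(I)$ with $I=\bigcap_jI_j$ and $\dim S/I\le\delta$.

\emph{The hypersurface.} The minimal primes $\mathfrak p$ of $I$ with $\dim S/\mathfrak p=\delta\ge1$ are finitely many and different from $\mathfrak m$. Prime avoidance, applied to these primes and the one further ideal $\mathfrak m^2\ne\mathfrak m$, gives $y\in\mathfrak m\setminus\mathfrak m^2$ outside all of them. Complete $y$ to a regular system of parameters $y_1,\dots,y_{n-1},y_n=y$. Then $S=k[[y_1,\dots,y_n]]$, and since $\mathcal D$ does not depend on coordinates, we may let $\partial_i^{[r]}$ denote the operators formed with the $y_i$. Let $S'=k[[y_1,\dots,y_{n-1}]]\subset S$, which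 maps isomorphically onto $S/yS$, and let $\mathcal D'=\mathcal D(S',k)$. The operators $\partial_i^{[r]}$ with $i<n$ preserve $S'$ and restrict to the corresponding operators of $S'$. By Lemma~\ref{lem:presentation} for $S'$ there is a ring map $\mathcal D'\to\mathcal D$ extending $S'\subset S$. Its image commutes with $y$, because $d_i(u)(y)=y$ for $i<n$. So multiplication by $y$ on $N$ is $\mathcal D'$-linear, and its kernel $N'$ and cokernel $N''$ are $\mathcal D'$-modules.

\emph{Supports drop.} Both $N'$ and $N''$ are killed by $y$. Under $S'\cong S/yS$ the primes in their supports correspond to primes $P\in V(I)$ with $y\in P$, with the same quotient ring. Such a $P$ contains a minimal prime $\mathfrak p$ of $I$, and $P\ne\mathfrak p$ if $\dim S/\mathfrak p=\delta$. In all cases $\dim S/P\le\delta-1$. By induction $\operatorname{Tor}^{S'}_s(k,N')$ and $\operatorname{Tor}^{S'}_s(k,N'')$ vanish for $s<(n-1)-(\delta-1)=n-\delta$.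

\emph{Conclusion.} Let $K'$ be the Koszul complex of $y_1,\dots,y_{n-1}$ over $S'$, a free resolution of $k$, and let $X=(N\xrightarrow{\,y\,}N)$ in degrees $-1,0$. Then $K'\otimes_{S'}X$ is the Koszul complex of $y_1,\dots,y_n$ on $N$, so $H^{-s}(k\otimes^L_{S'}X)=\operatorname{Tor}^S_s(k,N)$. The triangle $N'[1]\to X\to N''\to$ gives exact sequences
\[
\operatorname{Tor}^{S'}_{s-1}(k,N')\to\operatorname{Tor}^S_s(k,N)\to\operatorname{Tor}^{S'}_s(k,N''),
\]
whose outer terms vanish for $s<n-\delta$.
\end{proof}

\section{Tensor powers of the upper truncation}\label{sec:powers}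

We now prove the general form of Step~2 in Example~\ref{ex:model}. By \eqref{eq:cdsup} and localization, an ideal $\mathfrak a$ satisfies $(\mathrm L_{c,t})$ if and only if $C=\tau^{>c}T$ satisfies
\begin{equation}\label{eq:suppC}
H^i(C)_P=0\qquad\text{for all }P\in\operatorname{Spec}S\text{ and all }i>\operatorname{ht}P-t.
\end{equation}
Indeed, $H^i(C)=0$ for $i\le c$, $H^i(C)_P=H^i_{\mathfrak aS_P}(S_P)$ for $i>c$, and $C_P$ is acyclic for $P\not\supseteq\mathfrak a$.

\begin{lemma}\label{lem:key}
Let $S$ be a regular local ring of dimension $n$ containing a field, $\mathfrak a$ an ideal, $c,t\ge0$, and suppose that $C=\tau^{>c}T$ satisfies \eqref{eq:suppC}. Then $\sup C^{\otimes^Lq}\le n-tq$ for all $q\ge1$.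
\end{lemma}

The functor $k\otimes^L-$ sees tensor powers well, but it does not detect every module: it kills the fraction field of $S$ when $n\ge1$. It does detect $\mathcal D$-modules supported at $\mathfrak m$. So we argue by induction on $n$, which forces any cohomology of $C^{\otimes^Lq}$ above degree $n-tq$ to be supported at $\mathfrak m$.

\begin{proof}
Fix $q$ and use induction on $n$, for all such rings and ideals at once.

\emph{Reduction to a power series ring.} Condition \eqref{eq:suppC} passes to the localizations $S_P$, with $C_P$ the corresponding complex for $\mathfrak aS_P$. It also passes to the completion $\widehat S$: by (F4) the complex for $\mathfrak a\widehat S$ is $C\otimes_S\widehat S$, and if a prime $P'$ of $\widehat S$ lies over $P$, then $\operatorname{ht}P'\ge\operatorname{ht}P$ by going-down, so $H^i(C)_P\otimes_{S_P}\widehat S_{P'}=0$ for $i>\operatorname{ht}P'-t$. Since $\widehat S$ is faithfully flat of dimension $n$, (F4) allows us to replace $S$ by $\widehat S$. By Cohen's structure theorem a complete regular local ring containing a field is a power series ring over its residue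 field, so we may assume $S=k[[x_1,\dots,x_n]]$.

Put $W=C^{\otimes^Lq}$. Since $S$ has finite global dimension, $C$ is quasi-isomorphic to a bounded complex of projectives, so $W$ has bounded cohomology. By Lemma~\ref{lem:operations} the modules $H^i(C)$ and $H^i(W)$ are $\mathcal D$-modules.

(a) \emph{$\sup(k\otimes^LW)\le-tq$.} If $P\in\operatorname{Supp}H^i(C)$, then $\operatorname{ht}P\ge i+t$ by \eqref{eq:suppC}, so $\dim S/P\le n-i-t$. Lemma~\ref{lem:Tor} gives $\operatorname{Tor}_s(k,H^i(C))=0$ for $s<i+t$, that is, $\operatorname{Tor}_{i-j}(k,H^i(C))=0$ for $j>-t$. By (F3), $\sup(k\otimes^LC)\le-t$. Base change to $k$ commutes with derived tensor products, so $k\otimes^LW\cong(k\otimes^LC)^{\otimes_kq}$, and (F2) over $k$ gives the claim.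

(b) \emph{Tor of the cohomology of $W$.} For $P\ne\mathfrak m$ the induction hypothesis for $S_P$ gives $H^i(W)_P=0$ for $i>\operatorname{ht}P-tq$. There are two ranges.
\begin{itemize}
\item If $i>n-tq$, then $H^i(W)$ is supported only at $\mathfrak m$, and $\operatorname{Tor}_s(k,H^i(W))=0$ for $s\neq n$ by Lemma~\ref{lem:point}.
\item If $i\le n-tq$, then every $P\in\operatorname{Supp}H^i(W)$ has $\dim S/P\le n-i-tq$: for $P\ne\mathfrak m$ because $\operatorname{ht}P\ge i+tq$, and for $P=\mathfrak m$ because $n-i-tq\ge0$. So $\operatorname{Tor}_s(k,H^i(W))=0$ for $s<i+tq$ by Lemma~\ref{lem:Tor}.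
\end{itemize}

(c) \emph{The top degree.} Suppose $i_0=\sup W>n-tq$. The triangle $\tau^{<i_0}W\to W\to H^{i_0}(W)[-i_0]\to$ gives an exact sequence
\[
H^{i_0-n}(k\otimes^LW)\to\operatorname{Tor}_n(k,H^{i_0}(W))\to H^{j}(k\otimes^L\tau^{<i_0}W),\qquad j=i_0-n+1 .
\]
The left term vanishes by (a), since $i_0-n>-tq$. For the right term we use (F3) and check that $\operatorname{Tor}_{i-j}(k,H^i(W))=0$ for $i<i_0$. In the first range of (b) this holds because $i-j=n-1-(i_0-i)<n$, and in the second because $j>-tq$ gives $i-j<i+tq$. So $\operatorname{Tor}_n(k,H^{i_0}(W))=0$, and $H^{i_0}(W)=0$ by Lemma~\ref{lem:point}. This is a contradiction.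
\end{proof}

\begin{remark}\label{rem:hyp}
This is where the field and the regularity of $S$ are used: they make each completed localization a power series ring. The special form of $C$ is used only to obtain a $\mathcal D$-module structure over each of these rings, and no compatibility between the structures is needed, since the statement concerns $S$-modules only. Some such structure is necessary. For $n\geq1$ the complex $k[t-n]$ satisfies \eqref{eq:suppC}, but its tensor square has $H^{2(n-t)}=k\ne0$, and $2(n-t)>n-2t$.
\end{remark}

\section{The main estimate}\label{sec:estimate}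

\begin{proof}[Proof of Proposition~\ref{prop:estimate}]
We iterate Step~1 of Example~\ref{ex:model}. Let $G\to T\to C\to$ be the triangle \eqref{eq:triangle}. Put $C_0=T$ and $C_j=C^{\otimes^Lj}$ for $j\ge1$, and $X_j=G\otimes^LC_j$. All these complexes are $\mathfrak a$-torsion, so $T\otimes^L-$ acts on them as the identity by Lemma~\ref{lem:unit}. In particular $X_0\cong G$ and $C\otimes^LC_j\cong C_{j+1}$ for all $j\geq0$. Tensoring \eqref{eq:triangle} with $C_j$ and with $X_j$ gives, for $j\ge0$, triangles
\begin{equation}\label{eq:two}
X_j\to C_j\to C_{j+1}\to,\qquad G\otimes^LX_j\to X_j\to X_{j+1}\to .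
\end{equation}
The first triangle shows that $X_j$ is the obstruction to passing from $C_j$ to $C_{j+1}$, and the second bounds $X_{j+1}$ in terms of $G$ and $X_j$ alone. We claim
\[
\sup X_j\le(j+1)(c-1)+1\qquad(j\ge0).
\]
For $j=0$ this is $\sup G\le c$. If it holds for $j$, then (F1) and (F2) give
\[
\sup X_{j+1}\le\max\big(\sup X_j,\;c+\sup X_j-1\big)\le(j+2)(c-1)+1 ,
\]
where $c\ge1$ is used. Each step costs $c$ for the factor $G$ and regains $1$ from the shift in the triangle.

Let $i>\max(q(c-1)+1,n-tq)$. For $0\le j\le q-1$ we have $i>\sup X_j$, so (F1) and the first triangle in \eqref{eq:two} give injections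
\[
H^i_{\mathfrak a}(S)=H^i(C_0)\hookrightarrow H^i(C_1)\hookrightarrow\cdots\hookrightarrow H^i(C_q).
\]
The last module is zero by Lemma~\ref{lem:key}, which applies because $(\mathrm L_{c,t})$ is equivalent to \eqref{eq:suppC}. Now use \eqref{eq:cdsup}.
\end{proof}

\section{The bound under $(S_2)$}\label{sec:main}

It remains to verify $(\mathrm L_{c,2})$ by applying Theorem~\ref{thm:DT}(i) to the rings $S_P$. For this the ideal $\mathfrak aS_P$ must have the same height $c$ for every $P$. We use Hartshorne's connectedness theorem: a Noetherian local ring of depth $\ge2$ has connected punctured spectrum, the punctured spectrum being the spectrum with the closed point removed.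

\begin{lemma}\label{lem:equidim}
Let $S$ be a regular local ring and $\mathfrak a$ a proper ideal of height $c$ such that $A=S/\mathfrak a$ satisfies $(S_2)$. Then all minimal primes of $\mathfrak a$ have height $c$. Hence $\operatorname{ht}\mathfrak aS_P=c$ and $\dim A_P=\operatorname{ht}P-c$ for every prime $P\supseteq\mathfrak a$.
\end{lemma}

\begin{proof}
Suppose not. Let $I_1$ be the intersection of the minimal primes of $\mathfrak a$ of height $c$, let $I_2$ be the intersection of the others, and let $P$ be a prime minimal over $I_1+I_2$. Then $P$ contains a minimal prime $\mathfrak p_1$ of the first kind and a minimal prime $\mathfrak p_2$ of the second kind. These are distinct minimal primes of $\mathfrak a$, so neither contains the other, and $P\ne\mathfrak p_1,\mathfrak p_2$. In $\operatorname{Spec}A_P$ the closed sets $V(I_1A_P)$ and $V(I_2A_P)$ cover everything and meet only in the closed point, and they contain $\mathfrak p_1$ and $\mathfrak p_2$. So the punctured spectrum of $A_P$ is disconnected, and $\operatorname{depth}A_P\le1$. By $(S_2)$, $\dim A_P\le1$. Thus $\operatorname{ht}(P/\mathfrak p_1)=\operatorname{ht}(P/\mathfrak p_2)=1$,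 and $\operatorname{ht}\mathfrak p_1=\operatorname{ht}P-1=\operatorname{ht}\mathfrak p_2$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P\supseteq\mathfrak a$ be a prime and $h=\operatorname{ht}P\ge c$. Then $S_P$ is a regular local ring containing a field, and by Lemma~\ref{lem:equidim} the ideal $\mathfrak aS_P$ has height $c$ and the quotient $S_P/\mathfrak aS_P$ is $(S_2)$ of dimension $h-c$.
\begin{itemize}
\item If $h=c$, then $\operatorname{cd}(S_P,\mathfrak aS_P)\le\dim S_P=c$.
\item If $h=c+1$, Theorem~\ref{thm:DT}(i) gives $\operatorname{cd}(S_P,\mathfrak aS_P)\le h-1-\lfloor(c-1)/c\rfloor=c$.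
\item If $h\ge c+2$, it gives $\operatorname{cd}(S_P,\mathfrak aS_P)\le h-1-\lfloor(h-2)/c\rfloor\le h-2$.
\end{itemize}
So $\mathfrak a$ satisfies $(\mathrm L_{c,2})$, and Proposition~\ref{prop:estimate} applies with $t=2$. We take for $q$ the quotient in \eqref{eq:shape}.

If $n=q(c+1)+u$ with $1\le u\le c$, the bound to prove is $n-2q=q(c-1)+u$. For $q=0$ this is Grothendieck's bound $n$. For $q\ge1$ the proposition gives $\max(q(c-1)+1,\,q(c-1)+u)=n-2q$.

If $n=q(c+1)$, then $q\ge1$ because $n\ge c\ge1$, and the bound to prove is $q(c-1)+1$. The proposition gives $\max(q(c-1)+1,\,q(c-1))=q(c-1)+1$.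
\end{proof}

\section{Arbitrary gain $t$, and a converse}\label{sec:general}

For integers $c,t\ge1$ put $N=c+t-1$ and
\[
f_{c,t}(h)=h-\sum_{i=0}^{t-1}\Big\lfloor\frac{h-1+i}{N}\Big\rfloor\qquad(h\ge0).
\]
Thus $f_{c,2}(n)$ is the right side of \eqref{eq:main}. The local condition $(\mathrm L_{c,t})$ implies the bound $f_{c,t}$, and when the bound is required at all primes nothing is lost.

\begin{theorem}\label{thm:general}
Let $S$ be a regular local ring containing a field, $\mathfrak a$ a proper ideal, and $c,t\ge1$. The following are equivalent:
\begin{enumerate}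
\item[(1)] $\operatorname{cd}(S_P,\mathfrak aS_P)\le\max(c,\operatorname{ht}P-t)$ for all primes $P\supseteq\mathfrak a$;
\item[(2)] $\operatorname{cd}(S_P,\mathfrak aS_P)\le f_{c,t}(\operatorname{ht}P)$ for all primes $P\supseteq\mathfrak a$.
\end{enumerate}
\end{theorem}

\begin{proof}
If $\operatorname{ht}P=0$, then $P=0=\mathfrak a$ and $\operatorname{cd}(S_P,\mathfrak aS_P)=0$. Also $f_{c,t}(0)=1$, since the floor is $-1$ for $i=0$ and $0$ for $1\le i\le t-1$. So both inequalities hold at such a $P$. Only $h=\operatorname{ht}P\ge1$ matters, and then all floors are $\ge0$.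

(2)$\Rightarrow$(1). We show $f_{c,t}(h)\le\max(c,h-t)$ for $h\ge1$. If $h\ge c+t=N+1$, all $t$ floors are $\ge1$, so $f_{c,t}(h)\le h-t$. If $c\le h\le c+t-1$, then $h-1+i\ge N$ means $i\ge c+t-h$, which holds for exactly $h-c$ of the indices $0\le i\le t-1$; so $f_{c,t}(h)\le h-(h-c)=c$. If $1\le h<c$, then $f_{c,t}(h)\le h\le c$.

(1)$\Rightarrow$(2). Condition (1) passes to the rings $S_P$, so it suffices to prove $\operatorname{cd}(S,\mathfrak a)\le f_{c,t}(n)$ for $n=\dim S\ge1$. Write $n-1=qN+s$ with $0\le s\le N-1$. Since $N-t=c-1$, we have $n-tq=q(c-1)+1+s$. We use Proposition~\ref{prop:estimate} for the two values $q$ and $q+1$, between which its two terms change order. With $q$ it gives $\operatorname{cd}(S,\mathfrak a)\le n-tq$; for $q=0$ this is Grothendieck's bound. With $q+1$ it gives $\operatorname{cd}(S,\mathfrak a)\le q(c-1)+c$, because $n-t(q+1)=q(c-1)+1+s-t\le q(c-1)+c-1$. Together,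
\[
\operatorname{cd}(S,\mathfrak a)\le q(c-1)+\min(1+s,c)=n-tq-\max(0,s-c+1).
\]
For $0\le i\le t-1\le N-1$ we have $s+i<2N$, so $\lfloor(n-1+i)/N\rfloor$ is $q+1$ if $i\ge N-s$ and $q$ otherwise. Since $N-s\ge1$, the number of indices with $N-s\le i\le t-1$ is $\max(0,t-N+s)=\max(0,s-c+1)$. So the right side is $f_{c,t}(n)$.
\end{proof}

The case $t=1$ needs no condition on the singularities of $S/\mathfrak a$.

\begin{corollary}[Faltings' bound]\label{cor:faltings}
Let $S$ be a regular local ring of dimension $n\ge1$ containing a field, let $c\ge1$, and let $\mathfrak a$ be a proper ideal all of whose minimal primes have height $\le c$. Then $\operatorname{cd}(S,\mathfrak a)\le n-\lfloor (n-1)/c\rfloor$.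
\end{corollary}

\begin{proof}
If $P$ is minimal over $\mathfrak a$, then $\operatorname{cd}(S_P,\mathfrak aS_P)\le\operatorname{ht}P\le c$. Otherwise $\operatorname{cd}(S_P,\mathfrak aS_P)\le\operatorname{ht}P-1$ by \eqref{eq:HL}. So condition (1) of Theorem~\ref{thm:general} holds with $t=1$, and $f_{c,1}(n)=n-\lfloor(n-1)/c\rfloor$.
\end{proof}

For $t=2$ the local condition has a topological meaning. We use the second vanishing theorem \cite[Theorem~2.9]{HL}: let $B$ be a complete regular local ring of dimension $h$ containing a field, with separably closed residue field, and let $\mathfrak b$ be an ideal with $\dim B/\mathfrak b\ge2$; then $\operatorname{cd}(B,\mathfrak b)\le h-2$ if and only if the punctured spectrum of $B/\mathfrak b$ is connected. To reach this setting, recall that the completed strict henselization of a Noetherian local ring is a faithfully flat local extension of the same dimension whose residue field is a separable closure of the original one. It is regular if the ring is, and its formation commutes with passing to quotients.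

\begin{corollary}\label{cor:connected}
Let $S$ be a regular local ring containing a field and $\mathfrak a$ an ideal all of whose minimal primes have height $c\ge1$. The following are equivalent:
\begin{enumerate}
\item[($\alpha$)] for every prime $P\supseteq\mathfrak a$ with $\operatorname{ht}P\ge c+2$, the completed strict henselization of $S_P/\mathfrak aS_P$ has connected punctured spectrum;
\item[($\beta$)] $\operatorname{cd}(S_P,\mathfrak aS_P)\le f_{c,2}(\operatorname{ht}P)$ for every prime $P\supseteq\mathfrak a$.
\end{enumerate}
\end{corollary}

\begin{proof}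
For the unit ideal both conditions are empty, so let $\mathfrak a$ be proper. We show that ($\alpha$) is condition (1) of Theorem~\ref{thm:general} with $t=2$. Let $h=\operatorname{ht}P$. If $h=c$, then $\operatorname{cd}(S_P,\mathfrak aS_P)\le c$, and if $h=c+1$ the same holds by \eqref{eq:HL}; so these primes impose no condition. If $h\ge c+2$, then $\max(c,h-2)=h-2$. Let $B$ be the completed strict henselization of $S_P$. Then $\operatorname{cd}(B,\mathfrak aB)=\operatorname{cd}(S_P,\mathfrak aS_P)$, and $B/\mathfrak aB$ is the completed strict henselization of $S_P/\mathfrak aS_P$, of dimension $h-c\ge2$. The second vanishing theorem applies.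
\end{proof}

\begin{remark}
If $S/\mathfrak a$ is $(S_2)$, then ($\alpha$) holds: depth does not drop along a flat local map, so $\operatorname{depth}B/\mathfrak aB\ge\operatorname{depth}S_P/\mathfrak aS_P\ge2$, and Hartshorne's connectedness theorem applies. In Example~\ref{ex:planes}, ($\alpha$) fails at $P=\mathfrak m$, by the corollary.
\end{remark}

\begin{corollary}\label{cor:S3}
Let $S$ be a regular local ring of dimension $n$, essentially of finite type over a field, and let $\mathfrak a$ be a proper ideal of height $c\ge1$ such that $S/\mathfrak a$ satisfies $(S_3)$. Then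
\[
\operatorname{cd}(S,\mathfrak a)\le n-\Big\lfloor\frac{n-1}{c+2}\Big\rfloor-\Big\lfloor\frac{n}{c+2}\Big\rfloor-\Big\lfloor\frac{n+1}{c+2}\Big\rfloor .
\]
\end{corollary}

\begin{proof}
The right side is $f_{c,3}(n)$, so it suffices to verify condition (1) of Theorem~\ref{thm:general} with $t=3$. Since $(S_3)$ implies $(S_2)$, Lemma~\ref{lem:equidim} applies. Let $P\supseteq\mathfrak a$ and $h=\operatorname{ht}P$. If $h\le c+1$, then $\operatorname{cd}(S_P,\mathfrak aS_P)\le c$ by the first two cases in the proof of Theorem~\ref{thm:main}. If $h\ge c+2$, Theorem~\ref{thm:DT}(ii) applies to $S_P$, which is again essentially of finite type. For $h=c+2$ it gives the bound $c-\lfloor(c-1)/c\rfloor=c$, and for $h\ge c+3$ the bound $h-2-\lfloor(h-3)/c\rfloor\le h-3$.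
\end{proof}

\section{Sharpness for $n\le 2c+3$}\label{sec:sharp}

For $c=1$ the bound \eqref{eq:main} is $1$ for every $n$, and it is attained by $(x_1)\subset k[[x_1,\dots,x_n]]$. For general $c$ we prove the following; we make no claim of sharpness for $n\ge2c+4$ with $c\ge2$.

\begin{proposition}\label{prop:sharp}
For every field $k$, every $c\ge1$ and every $n$ with $c\le n\le2c+3$, there is an ideal $\mathfrak a$ of height $c$ in $S=k[[x_1,\dots,x_n]]$ such that $S/\mathfrak a$ satisfies $(S_2)$ and equality holds in \eqref{eq:main}.
\end{proposition}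

The examples are squarefree monomial ideals. Let $\Delta$ be a simplicial complex on $n$ vertices and $B=k[x_v]$ the polynomial ring with one variable for each vertex $v$, with homogeneous maximal ideal $\mathfrak n$. The ideal $I_\Delta$ is generated by the monomials $\prod_{v\in F}x_v$ with $F\notin\Delta$, and $k[\Delta]=B/I_\Delta$. One has $I_\Delta=\bigcap_F(x_v:v\notin F)$, where $F$ runs over the facets (maximal faces). The complex is \emph{pure} if all facets have the same cardinality $e$, and the \emph{link} of a face $F$ is $\operatorname{lk}F=\{F'\in\Delta\mid F'\cap F=\varnothing,\ F'\cup F\in\Delta\}$. We use the following standard facts.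
\begin{enumerate}
\item[(a)] $k[\Delta]$ is $(S_2)$ if and only if $\Delta$ is pure and $\operatorname{lk}F$ is connected for every face $F$ with $|F|\le e-2$, including $F=\varnothing$.
\item[(b)] (Hochster's formula in degree $0$.) $H^i_{\mathfrak n}(k[\Delta])_0\cong\widetilde H^{i-1}(\Delta;k)$.
\item[(c)] (Lyubeznik's theorem.) The largest $i$ with $H^i_{I_\Delta}(B)\neq0$ is the projective dimension of $k[\Delta]$ over $B$, which is $n-\operatorname{depth}k[\Delta]_{\mathfrak n}$ by the Auslander--Buchsbaum formula.
\item[(d)] If $A\to A'$ is a flat map of Noetherian rings with regular fibers and $A$ is $(S_2)$, then $A'$ is $(S_2)$. The fibers are regular for a polynomial extension and for the completion of a local ring essentially of finite type over a field.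
\end{enumerate}
In the range where the bound is $n-2$, fact (c) asks for depth $2$, and by (a) and (b) it suffices to find a pure complex with facets of size $n-c$, connected links and $H^1\ne0$. A circle thickened to the right dimension has these properties, provided it is long enough not to fill in.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,1)--(6,1);
\draw (1,0)--(5,0);
\draw (1,0)--(2,1)--(3,0)--(4,1)--(5,0);
\draw[very thick] (0,1)--(1,0);
\draw[very thick] (5,0)--(6,1);
\node[above] at (0,1) {$0$};
\node[above] at (2,1) {$2$};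
\node[above] at (4,1) {$4$};
\node[above] at (6,1) {$1$};
\node[below] at (1,0) {$1$};
\node[below] at (3,0) {$3$};
\node[below] at (5,0) {$0$};
\end{tikzpicture}
\caption{The complex on $\mathbb Z/5$ with facets $\{i,i+1,i+2\}$ (the case $c=2$, $n=5$), cut open along the edge $\{0,1\}$. Gluing the two thick edges according to their labels gives a M\"obius band. The zigzag path $0,1,2,3,4,0$ is a cycle that is not a boundary.}
\label{fig:band}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
The values of the bound are read from \eqref{eq:shape}. For $n=c$ and $n=c+1$ the bound is $c$, and it is attained by $(x_1,\dots,x_c)$, whose quotient is regular.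

\emph{The case $c+2\le n\le2c+1$; the bound is $n-2$.} Let $e=n-c\ge2$. The inequality $n\le2c+1$ says $2e-1\le n$, so any $2e-1$ consecutive integers are distinct modulo $n$. Let $\Delta$ be the complex on $\mathbb Z/n$ with facets $F_i=\{i,i+1,\dots,i+e-1\}$, $i\in\mathbb Z/n$. For $e=2$ it is an $n$-gon, and Figure~\ref{fig:band} shows the case $e=3$, $n=5$. Let $S$ be the completion of $B_{\mathfrak n}$ and $\mathfrak a=I_\Delta S$. By flatness $\mathfrak a$ is the intersection of the primes $(x_v:v\notin F_i)S$, each of height $n-e=c$.

\emph{The condition $(S_2)$.} Let $F$ be a face with $|F|\le e-2$. The facets of $\operatorname{lk}F$ are the sets $F_i\setminus F$ with $F\subseteq F_i$. If $F$ lies in both $F_i$ and $F_{i+1}$, then $F_i\setminus F$ and $F_{i+1}\setminus F$ share a vertex, since $|F_i\cap F_{i+1}|\ge e-1>|F|$. So $\operatorname{lk}F$ is connected once the indices $i$ with $F\subseteq F_i$ are consecutive. For $F=\varnothing$ all indices occur. For $F\ne\varnothing$ we may rotate so that $0\in F$. The facets containing $0$ are the $F_i$ with $-(e-1)\le i\le0$, and they lie in the window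 $[-(e-1),e-1]$, whose $2e-1$ elements are distinct modulo $n$. Lift $F$ to this window. Then $F\subseteq F_i$ if and only if $\max F-e+1\le i\le\min F$, a set of consecutive integers. By (a), $k[\Delta]$ is $(S_2)$, and by (d) so is the completion $S/\mathfrak a$ of $k[\Delta]_{\mathfrak n}$.

\emph{$H^1(\Delta;k)\ne0$.} For an oriented edge $(a,b)$ let $z(a,b)$ be the unique integer in $[-(e-1),e-1]$ congruent to $b-a$ modulo $n$. If a face lies in $F_i$ and its vertices are lifted to $[i,i+e-1]$, then $z$ is the difference of the lifts. So $z$ is defined on all edges, is alternating, and satisfies $z(a,b)+z(b,b')=z(a,b')$ on every $2$-face $\{a,b,b'\}$; it is a $1$-cocycle. On the cycle $\gamma\colon0\to1\to\cdots\to n-1\to0$, whose steps are edges because $e\ge2$, it takes the value $n$. This may vanish in $k$, so we divide by $n$. Label the vertices by the integers $0,\dots,n-1$ and put $y(a,b)=\big(z(a,b)-(b-a)\big)/n\in\mathbb Z$. The cochain $(a,b)\mapsto b-a$ is a coboundary, so $y$ is an integral $1$-cocycle with $y(\gamma)=1$. Coboundaries vanish on cycles, so the image of $y$ in $H^1(\Delta;k)$ is nonzero.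

\emph{The cohomological dimension.} By (b), $H^2_{\mathfrak n}(k[\Delta])\ne0$, so $\operatorname{depth}k[\Delta]_{\mathfrak n}\le2$, and by (c), $H^i_{I_\Delta}(B)\ne0$ for some $i\ge n-2$. This module is graded, and the annihilator of a nonzero homogeneous element lies in $\mathfrak n$, so it does not vanish after localizing at $\mathfrak n$, nor after the faithfully flat extension $B_{\mathfrak n}\to S$. Hence $\operatorname{cd}(S,\mathfrak a)\ge n-2$, and Theorem~\ref{thm:main} gives equality.

\emph{The case $n=2c+2$ or $n=2c+3$; the bound is $2c-1$.} Let $\mathfrak a_0=I_\Delta S_0$ be the example just constructed in $S_0=k[[x_1,\dots,x_{2c+1}]]$, which lies in the previous range because $c+2\le2c+1$. It has $\operatorname{cd}(S_0,\mathfrak a_0)=2c-1$. Put $\mathfrak a=\mathfrak a_0S$. The map $S_0\to S$ is faithfully flat, so $\operatorname{cd}(S,\mathfrak a)=2c-1$, and $\mathfrak a$ is again an intersection of primes generated by $c$ variables. Finally $S/\mathfrak a$ is the completion of $k[\Delta][x_{2c+2},\dots,x_n]$ at the origin, which is $(S_2)$ by two applications of (d).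
\end{proof}

\begin{thebibliography}{9}

\bibitem{DT}
Hailong Dao and Shunsuke Takagi, \emph{On the relationship between depth and cohomological dimension}, arXiv:1502.06077 (2015).

\bibitem{HL}
Huneke and Lyubeznik, Invent. Math. \textbf{102} (1990).

\end{thebibliography}
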